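# Twisted products on abelian $p$-groups and the $P$-module $H^2$

Throughout, $p$ is an odd prime and $H^*(-)$ means cohomology with $\mathbb F_p$-coefficients unless other coefficients are written. The terms used in the three theorems below are defined in the section that follows them.

## Three theorems comparing $A$ with $A_\lambda$

**Theorem A.** For every odd prime $p$ the following statement (Z) is false.

> (Z) Let $A$ be an abelian $p$-group, let $P$ be a $p$-group, let $P\to\operatorname{Aut}(A)$ be an action with an integral lifting, and let $\lambda\in\operatorname{Hom}_P(\Lambda^2A,A)$. Assume that $A_\lambda$ is powerful $p$-central and has the $\Omega$EP. Then there is a zig-zag of quasi-isomorphisms in the category of cochain complexes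
> $$C^*(A;\mathbb F_p)\leftarrow U_1\rightarrow U_2\leftarrow\cdots\leftarrow U_r\rightarrow C^*(A_\lambda;\mathbb F_p)$$
> such that each $U_i$ has a product and a $P$-action, and each morphism is $P$-invariant and induces a ring isomorphism in cohomology. (The morphisms need not commute with the products at the cochain level.)

Explicitly, let $M=\mathbb Z_p[\zeta]$ with $\zeta$ a primitive $p$-th root of unity, let $\pi=\zeta-1$, and let $P=\langle\sigma\rangle\cong C_p$ act on $M$ by $\sigma m=\zeta m$. Put
$$L=\mathbb Z_pa\oplus\mathbb Z_pb\oplus M\quad(\sigma a=a,\ \sigma b=b),\qquad A=L/p^2L,\qquad \lambda(x,y)=(x_ay_b-x_by_a)\,c,\quad c=p\pi^{p-2}\bmod p^2 .$$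
Then all hypotheses of (Z) hold, but $H^2(A)\not\cong H^2(A_\lambda)$ as $\mathbb F_pP$-modules. Hence there is no zig-zag of $P$-equivariant quasi-isomorphisms between $C^*(A;\mathbb F_p)$ and $C^*(A_\lambda;\mathbb F_p)$, even with no condition on products.

**Theorem B.** Let $A$ be a finite abelian $p$-group, $P$ a finite $p$-group acting on $A$ (no integral lifting is needed), $\lambda\in\operatorname{Hom}_P(\Lambda^2A,A)$, and suppose that $G=A_\lambda$ is powerful $p$-central with $\Omega$EP. The following are equivalent:

* (a) $H^2(A)\cong H^2(A_\lambda)$ as $\mathbb F_pP$-modules;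
* (b) $H^*(A)\cong H^*(A_\lambda)$ as graded rings, $P$-equivariantly;
* (c) the sequence $0\to\operatorname{Hom}(\Lambda^2A,\mathbb F_p)\to H^2(A_\lambda)\xrightarrow{\ \rho\ }\operatorname{Hom}(A[p],\mathbb F_p)\to0$ splits over $\mathbb F_pP$, where $\rho$ takes $p$-th powers of lifts (see Lemma 2).

If $p\ge5$, or if $p=3$ and

> $(*)$ $\ \lambda(w,z)=0$ whenever $z\in A$ and $pw=\lambda(x,y)$ for some $x,y\in A$,

these are also equivalent to

* (d) $\lambda\in p\cdot\operatorname{Hom}_P(\Lambda^2A,A)$.

In particular (c), and (d) under the stated restriction, is necessary for the conclusion of (Z). Whether it is sufficient for the cochain-level zig-zag when $P$ acts nontrivially is not decided here.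

**Theorem C.** If $\operatorname{rk}(A)<p-1$, then (Z) holds. For every odd $p$ and every $d\ge p-1$, statement (Z) fails for some $A$ of rank $d$ with $P=C_p$, already through $H^2$ as a $P$-module.

Statement (Z) is a conjecture taken from Antonio Díaz Ramos, Oihana Garaialde Ocaña, Jon González-Sánchez, "Cohomology of uniserial $p$-adic space groups", arXiv:1603.03197 (2016). In plain words it says this. Deform the addition of $A$ by a bracket $\lambda$ that is divisible enough by $p$; then a group $P$ that respects everything cannot tell $A$ from $A_\lambda$ by looking at mod $p$ cochains. Theorem A says that $P$ can tell them apart, already from its action on the finite vector space $H^2$. Theorem B identifies when the cohomology rings agree: roughly, when $\lambda$ can be divided by $p$ *equivariantly*. Theorem C says for which ranks trouble occurs.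

## The groups $A_\lambda$ and the hypotheses of (Z)

Let $A$ be a finite abelian $p$-group, written additively, with $P$ acting by automorphisms. An element $\lambda\in\operatorname{Hom}_P(\Lambda^2A,A)$ is an alternating bilinear map $A\times A\to A$ with $\lambda(gx,gy)=g\lambda(x,y)$ for $g\in P$. Write $A[p]=\{x:px=0\}$ and $d=\operatorname{rk}(A)$ for the minimal number of generators, and fix a decomposition $A=\bigoplus_{i=1}^d\langle e_i\rangle$ with $e_i$ of order $p^{k_i}$, $k_i\ge1$.

**Definition.** $A_\lambda$ is the set $A$ with the product $x\cdot y=x+y+\tfrac12\lambda(x,y)$. Here $\frac12$ makes sense because $p$ is odd, and $\lambda$ is always assumed to be such that the product is associative.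

Since $\lambda$ is equivariant, $P$ acts on $A_\lambda$ by group automorphisms, through the same maps as on $A$. We use $[x,y]=x^{-1}y^{-1}xy$, $[x,y,z]=[[x,y],z]$, $x^y=y^{-1}xy$, the identity $[xy,z]=[x,z]^y[y,z]$, and the formula $(xy)^n=x^ny^n[y,x]^{n(n-1)/2}$, valid when $[x,y]$ commutes with $x$ and $y$. In particular, for $n=p$ odd, $(xy)^p=x^py^p$ if moreover $[x,y]^p=1$.

**Definition.** A finite $p$-group $G$ is *powerful* if $[G,G]\le G^p$, where $G^p$ is generated by the $p$-th powers. It is *$p$-central* if every element of order $p$ is central. A $p$-central $G$ has the *$\Omega$-extension property* ($\Omega$EP) if $G\cong H/\Omega_1(H)$ for some $p$-central $p$-group $H$, where $\Omega_1(H)=\langle h\in H:h^p=1\rangle$.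

The first lemma translates these notions into properties of $\lambda$.

**Lemma 1.** Let $\lambda:A\times A\to A$ be alternating and bilinear.

* (i) The product is associative if and only if $\lambda(\lambda(x,y),z)=0$ for all $x,y,z$. Then $G=A_\lambda$ is a group with identity $0$, and $x^m=mx$ for all $m\in\mathbb Z$.
* (ii) $[x,y]=\lambda(x,y)$; $Z(G)=\{c:\lambda(c,A)=0\}$; $x\cdot c=x+c$ for $c\in Z(G)$; $G$ has class $\le2$.
* (iii) $G^p=\{x^p\}=pA$. So $G$ is powerful if and only if $\lambda(A,A)\subseteq pA$, and then $\Phi(G)=pA$, $G/\Phi(G)=A/pA$ and $H^1(G)=\operatorname{Hom}(A,\mathbb F_p)=H^1(A)$, compatibly with $P$.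
* (iv) $G$ is $p$-central if and only if $\lambda(A[p],A)=0$. Then $\Omega_1(G)=A[p]$ with its usual addition.

*Proof.* (i) Expanding both sides, $(x\cdot y)\cdot z$ and $x\cdot(y\cdot z)$ share the terms $x+y+z+\frac12(\lambda(x,y)+\lambda(x,z)+\lambda(y,z))$, and the rest is $\frac14\lambda(\lambda(x,y),z)$ and $\frac14\lambda(x,\lambda(y,z))$ respectively. With $g(x,y,z)=\lambda(\lambda(x,y),z)$, associativity reads $g(x,y,z)=-g(y,z,x)$. Applying this three times gives $g=-g$, so $g=0$ as $p$ is odd. The converse is clear. Since $\lambda(x,x)=0$, $x\cdot(mx)=(m+1)x$, which gives inverses and powers.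

(ii) By (i), $\lambda(\,\cdot\,,\lambda(x,y))=0$, so $(y\cdot x)\cdot\lambda(x,y)=y\cdot x+\lambda(x,y)=x\cdot y$; hence $[x,y]=\lambda(x,y)$. So $c$ is central iff $\lambda(c,A)=0$, and then $x\cdot c=x+c$. Commutators are central by (i).

(iii) The $p$-th powers are the elements of $pA$, and $pA$ is closed under the product because $\lambda(px,py)\in pA$. So $G^p=pA$. As $[G,G]$ is generated by values of $\lambda$, the criterion follows. If $G$ is powerful, then $\Phi(G)=[G,G]G^p=pA$ and $x\cdot y\equiv x+y$ modulo $pA$.

(iv) By (i) the elements with $x^p=1$ are those of $A[p]$; apply (ii). $\square$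

**Examples.** Let $A=(\mathbb Z/p)^3$ and $\lambda(x,y)=(x_1y_2-x_2y_1)e_3$. Then $A_\lambda$ is nonabelian of exponent $p$, neither powerful nor $p$-central. Let $A=\mathbb Z/p^2\,e_1\oplus\mathbb Z/p\,e_2$ and $\lambda(x,y)=(x_1y_2-x_2y_1)pe_1$. This is well defined, $\lambda(pe_1,\cdot)=0$, and $A_\lambda$ is powerful, but not $p$-central, since $e_2$ has order $p$ and $[e_1,e_2]=pe_1\ne0$. Let $A=(\mathbb Z/p^2)^3$ and $\lambda(x,y)=(x_1y_2-x_2y_1)pe_3$. Then $A_\lambda$ is nonabelian, powerful and $p$-central, since $A[p]=pA$ and $\lambda(pA,A)\subseteq p^2A=0$. It has the $\Omega$EP: use the same formula on $H=(\mathbb Z/p^3)^3$. There the elements with $h^p=1$ are those of $p^2H$, they are central, and $H/p^2H=A_\lambda$. For $\lambda=0$ the $\Omega$EP holds with $H=\bigoplus\mathbb Z/p^{k_i+1}$, because $H/H[p]\cong pH\cong A$.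

**Definition.** The action $P\to\operatorname{Aut}(A)$ has an *integral lifting* if there are a $\mathbb Z_pP$-lattice $L$, free of rank exactly $d=\operatorname{rk}(A)$ over $\mathbb Z_p$, and a $P$-equivariant surjection $L\to A$. Thus $L/pL\cong A/pA$, and the action lifts through $GL_d(\mathbb Z_p)$.

**Examples.** Any $L/p^kL$ with $k\ge 1$ and $L$ a $\mathbb Z_pP$-lattice has one. On the other hand let $C_p$ act on $\mathbb Z/p^2$ by multiplication by $1+p$. A lifting would be a lattice of rank $1$, so an action through $\mathbb Z_p^\times$. As $p$ is odd, $\mathbb Z_p^\times$ has no element of order $p$, so the action on $L$, hence on $\mathbb Z/p^2$, would be trivial. There is no lifting.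

**Definition.** $C^*(G;\mathbb F_p)$ is the bar cochain complex with the cup product; if $P$ acts on $G$, it acts on cochains by $(gf)(x_1,\dots,x_n)=f(g^{-1}x_1,\dots,g^{-1}x_n)$, compatibly with the cup product. A cochain complex $U$ over $\mathbb F_p$ *has a product and a $P$-action* if $P$ acts on it by cochain automorphisms, there is a $P$-equivariant product $U\otimes U\to U$ that is a morphism of complexes (it satisfies the Leibniz rule), and this product makes $H^*(U)$ an associative graded ring, on which $P$ acts by ring automorphisms. A *$P$-invariant* morphism is one commuting with $P$.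

**Example.** Besides $C^*(G;\mathbb F_p)$ itself, the graded ring $H^*(A)$ with zero differential, cup product and its $P$-action is such a complex.

**Easy cases.** If $\lambda=0$, (Z) is trivial (take $U_1=C^*(A)$ and identity maps). If $d=1$, then $\Lambda^2A=0$, so $\lambda=0$. If $P$ acts trivially on $A$, then (Z) reduces to finding *some* ring isomorphism $\theta:H^*(A)\to H^*(A_\lambda)$. Indeed, let $U_1=H^*(A)$ with zero differential, cup product and trivial $P$-action. Choosing cocycle representatives linearly gives cochain maps $U_1\to C^*(A)$ and, after $\theta$, $U_1\to C^*(A_\lambda)$. They are quasi-isomorphisms inducing the identity and $\theta$. Proposition 6 will supply $\theta$. With a nontrivial action one cannot choose representatives so freely, and already the first invariant, the $P$-module $H^2$, needs to be understood. (By Lemma 1(iii), $H^1(A)=H^1(A_\lambda)$ always.)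

## $p$-th powers of lifts and the exact sequence for $H^2(A_\lambda)$

We recall that $H^2(G)$ classifies central extensions $1\to\mathbb F_p\to E\to G\to1$. For a normalized cocycle $f$, let $E_f$ be the set $G\times\mathbb F_p$ with $(x,s)(y,t)=(x\cdot y,\,s+t+f(x,y))$. The Baer sum corresponds to the sum of cocycles; concretely
$$E_f\times_GE_{f'}\to E_{f+f'},\qquad \big((x,s),(x,s')\big)\mapsto(x,s+s')\qquad(1)$$
is a homomorphism. We also use the following theorem on powerful groups from Dixon, du Sautoy, Mann, Segal, *Analytic pro-$p$ groups*, 2nd ed., Thm 2.7 and Cor. 2.8, quoted as [DDMS]: *if $G=\langle a_1,\dots,a_d\rangle$ is a finite powerful $p$-group, then $G=\langle a_1\rangle\cdots\langle a_d\rangle$; moreover $G^p=\{x^p\}=\langle a_1^p,\dots,a_d^p\rangle$, and $G^p$ is powerful.*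

Let $G=A_\lambda$ be powerful and $p$-central. Two constructions relate $H^2(G)$ to linear algebra.

**The map $\rho_G$.** Let $e\in H^2(G)$ be the class of $E$. For $z\in A[p]$ with lift $\hat z\in E$ we have $\hat z^{\,p}\in\mathbb F_p$, since $z^p=1$; it does not depend on the lift, because $\mathbb F_p$ is central of exponent $p$. If $z,z'\in A[p]$, they commute in $G$, so $[\hat z,\hat z']\in\mathbb F_p$ is central of order dividing $p$ and $(\hat z\hat z')^p=\hat z^p\hat z'^p$. So $z\mapsto\hat z^{\,p}$ is an element $\rho_G(e)\in\operatorname{Hom}(A[p],\mathbb F_p)$. In $E_f$, the relation $(z,0)^{i+1}=(z,0)(z,0)^i$ shows $\rho_G(e)(z)=\sum_{i=1}^{p-1}f(z,iz)$. Hence $\rho_G$ is linear in $e$, and it commutes with $P$.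

**Alternating forms.** Let $\alpha\in\operatorname{Hom}(\Lambda^2A,\mathbb F_p)$. It factors through $A/pA=G/\Phi(G)$, so $\frac12\alpha$ is bilinear on $G$, and a bilinear function is a $2$-cocycle. For $u,v\in H^1(G)$ the class $uv$ is represented, up to a universal sign, by $u(x)v(y)$. The symmetric function $u(x)v(y)+v(x)u(y)$ is, up to sign, the coboundary of $x\mapsto u(x)v(x)$, so $u(x)v(y)$ is cohomologous to $\frac12(u(x)v(y)-v(x)u(y))$. As these forms span all alternating forms on $A/pA$, the span $N_G:=H^1(G)\cdot H^1(G)$ is exactly the image of the $P$-equivariant map $\alpha\mapsto[\frac12\alpha]$.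

**Lemma 2.** Let $G=A_\lambda$ be powerful and $p$-central. Then
$$0\to\operatorname{Hom}(\Lambda^2A,\mathbb F_p)\xrightarrow{\ \alpha\mapsto[\frac12\alpha]\ }H^2(G)\xrightarrow{\ \rho_G\ }\operatorname{Hom}(A[p],\mathbb F_p)$$
is an exact sequence of $\mathbb F_pP$-modules. If $G$ has the $\Omega$EP, then $\rho_G$ is onto.

*Proof.* **Step 1: injectivity on the left.** We show that a form whose class vanishes is zero. Suppose $f:G\to\mathbb F_p$ satisfies $f(x\cdot y)=f(x)+f(y)+\frac12\alpha(x,y)$ (replace $f$ by $-f$ if the sign convention requires it). As $\alpha(x,mx)=0$, induction gives $f(mx)=mf(x)$, so $f$ vanishes on $pA$. Since $\lambda(x,y)\in pA$ and $\alpha$ kills $pA$, $f(x\cdot y)=f((y\cdot x)\cdot\lambda(x,y))=f(y\cdot x)$. But $f(x\cdot y)-f(y\cdot x)=\frac12\alpha(x,y)-\frac12\alpha(y,x)=\alpha(x,y)$. So $\alpha=0$.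

**Step 2: the forms lie in $\ker\rho_G$.** Indeed $\sum_i\frac12\alpha(z,iz)=0$.

**Step 3: conversely, every class in $\ker\rho_G$ comes from a form.** The plan is to read off a form $\alpha$ from commutators of lifted generators, subtract it, and show that the new extension splits. Let $\rho_G(e)=0$, $E=E_f$, $\hat e_l=(e_l,0)$. The $e_l$ generate $G$, since they generate it modulo $\Phi(G)$. By [DDMS] applied to $G$ and then to $G^p=\langle e_1^p,\dots,e_d^p\rangle$, there are integers $c_{ij}^l$ with
$$[e_i,e_j]=\prod_le_l^{\,pc_{ij}^l}\quad\text{(ordered product)},\qquad\text{so}\qquad[\hat e_i,\hat e_j]=t_{ij}\prod_l\hat e_l^{\,pc_{ij}^l},\quad t_{ij}\in\mathbb F_p,\ i<j .$$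
Let $\alpha$ be the alternating form on $A/pA$ with $\alpha(e_i,e_j)=t_{ij}$ for $i<j$. In $E_{-\frac12\alpha}$ we have $(x,0)^m=(mx,0)$; elements over $pA$ multiply with no contribution from $\alpha$; and $[(x,0),(y,0)]=(\lambda(x,y),-\alpha(x,y))$. The last equality holds because
$$(x,0)(y,0)=(x\cdot y,-\tfrac12\alpha(x,y))\quad\text{and}\quad (y,0)(x,0)\,(\lambda(x,y),s)=(y\cdot x,\tfrac12\alpha(x,y))(\lambda(x,y),s)=(x\cdot y,\tfrac12\alpha(x,y)+s).$$
Let $E'=E_{f-\frac12\alpha}$ and $\hat e_l'=(e_l,0)\in E'$, the image under (1) of the pair $(\hat e_l,(e_l,0))$. The commutator of $\hat e_i',\hat e_j'$ is the image of a pair whose first entry is $t_{ij}\prod_l\hat e_l^{pc_{ij}^l}$ and whose second is $(\lambda(e_i,e_j),-t_{ij})$. The product $\prod_l(\hat e_l')^{pc^l_{ij}}$ is the image of the pair with entries $\prod_l\hat e_l^{pc_{ij}^l}$ and $(\lambda(e_i,e_j),0)$. The two images agree: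
$$[\hat e_i',\hat e_j']=\prod_l(\hat e_l')^{pc_{ij}^l}.$$
Let $E_0=\langle\hat e_1',\dots,\hat e_d'\rangle$. Its generators commute modulo $E_0^p$, so $E_0/E_0^p$ is abelian, $E_0$ is powerful, and $E_0=\langle\hat e_1'\rangle\cdots\langle\hat e_d'\rangle$ by [DDMS]. The element $(\hat e_l')^{p^{k_l-1}}$ lifts an element of $A[p]$, and $\rho_G(e-[\frac12\alpha])=0$ by Step 2, so $(\hat e_l')^{p^{k_l}}=1$. Hence $|E_0|\le\prod_lp^{k_l}=|G|$. As $E_0$ maps onto $G$, it is a complement of $\mathbb F_p$ in $E'$, so $E'$ splits and $e=[\frac12\alpha]$.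

**Step 4: $\Omega$EP makes $\rho_G$ onto.** Let $H$ be $p$-central with $H/\Omega_1(H)\cong G$. Then $\Omega_1(H)$ is generated by central elements of order $p$, so it is central and elementary abelian. For $z\in\Omega_1(G)=A[p]$ with lift $h\in H$, put $\psi(z)=h^p\in\Omega_1(H)$; this is independent of $h$. If $h,h'$ lift $z,z'$, then $[h,h']\in\Omega_1(H)$ is central of exponent $p$, so $\psi$ is a homomorphism. If $h^p=1$, then $h\in\Omega_1(H)$ and $z=1$, so $\psi$ is injective. Given $\chi\in\operatorname{Hom}(A[p],\mathbb F_p)$, choose a linear $\chi':\Omega_1(H)\to\mathbb F_p$ with $\chi'\psi=\chi$ and push out $\Omega_1(H)\to H\to G$ along $\chi'$. The resulting class maps to $\chi$ under $\rho_G$. $\square$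

**Lemma 3.** For $\lambda=0$ the sequence of Lemma 2 is short exact and splits over $\mathbb F_pP$. A complement to $N_A$ is the submodule $W_A$ of classes of abelian extensions.

*Proof.* $W_A$ is a $P$-stable subspace. We have $W_A\cap N_A=0$, because $E_{\frac12\alpha}$ has commutator form $\alpha$. With $H=\bigoplus\mathbb Z/p^{k_i+1}$, Step 4 produces abelian extensions, so $\rho_A(W_A)=\operatorname{Hom}(A[p],\mathbb F_p)$. Since $\ker\rho_A=N_A$, we get $H^2(A)=N_A\oplus W_A$. $\square$

So $H^2(A)$ and $H^2(A_\lambda)$ have the same sub and the same quotient as $P$-modules; only the gluing can differ. For such finite modules an abstract isomorphism already forces a splitting: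

**Corollary 4.** Let $A_\lambda$ be powerful $p$-central with $\Omega$EP. If $H^2(A)\cong H^2(A_\lambda)$ as $\mathbb F_pP$-modules, then $\rho_{A_\lambda}$ has a $P$-equivariant section.

*Proof.* Put $N=\operatorname{Hom}(\Lambda^2A,\mathbb F_p)$, $Q=\operatorname{Hom}(A[p],\mathbb F_p)$, $X=H^2(A_\lambda)$. The sequence $0\to N\to X\to Q\to0$ is exact and, by Lemma 3, $X\cong N\oplus Q$ abstractly. In the exact sequence
$$0\to\operatorname{Hom}_P(Q,N)\to\operatorname{Hom}_P(Q,X)\to\operatorname{Hom}_P(Q,Q)$$
the dimension of the middle term is therefore the sum of the dimensions of the outer terms. So the last map is onto, and $\mathrm{id}_Q$ lifts. $\square$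

## Lifting the bracket one level up, and why it need not be equivariant

How would one try to prove that $\rho_{A_\lambda}$ splits equivariantly? Step 4 of Lemma 2 suggests a way. Suppose $P$ acts on $H$ by automorphisms compatibly with its action on $G$, and $\psi:A[p]\to\Omega_1(H)$ is bijective. Then the class of $H$ in $H^2(G;\Omega_1(H))$ is $P$-invariant, and $\chi\mapsto$ (push-out of $H$ along $\chi\psi^{-1}$) is an equivariant section of $\rho_G$. When $A=L/p^2L$, the natural candidate for $H$ is $L/p^3L$ with an equivariant bracket lifting $\lambda$.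

Try this for the data of Theorem A. We recall that $\pi^{p-1}=pu$ with $u\in M^\times$, and $M/\pi M=\mathbb F_p$. Let $\lambda'$ be *any* alternating bilinear lift of $\lambda$ to $L/p^3L$. Then $\lambda'(a,b)=p\pi^{p-2}+p^2l$ for some $l\in L$, and, writing $l_M$ for the $M$-component,
$$(\sigma-1)\lambda'(a,b)=p\pi^{p-1}+p^2\pi l_M=p^2(u+\pi l_M)\ne0\quad\text{in }L/p^3L,$$
because $u+\pi l_M\notin\pi M$ and $pM\subseteq\pi M$. Since $\sigma a=a$ and $\sigma b=b$, no lift is equivariant. Here the approach stops. It does not yet refute (Z), since there could be an equivariant section not of this form. But the computation shows what to look at. The commutator $[a,b]=c$ is fixed by $\sigma$. It is a $p$-th power, $c=(\pi^{p-2})^p$, of an element that $\sigma$ moves, and $\sigma$ moves it by $pu\in A[p]$. A class $e$ with $\rho(e)(pu)\ne0$ notices this movement after taking $p$-th powers.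

## An invariant functional with no invariant class above it

**The hypotheses of (Z) for the data of Theorem A.** We check them one by one.

* Integral lifting: $L$ is free of rank $p+1=\operatorname{rk}(A)$, and $L\to A$ is an equivariant surjection.
* Equivariance: $(\zeta-1)c=p\pi^{p-1}=p^2u=0$ in $A$, so $\sigma c=c$; and $\sigma$ fixes the coordinates $x_a,x_b$.
* Associativity: $c$ has zero $a$- and $b$-coordinates, so $\lambda(\lambda(x,y),z)=0$.
* Powerful: $\lambda(A,A)\subseteq pA$. 
* $p$-central: $A[p]=pA$ and $\lambda(pA,A)\subseteq p^2A=0$.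
* $\Omega$EP: let $H=L/p^3L$ with product $x+y+\frac12\hat\lambda(x,y)$, $\hat\lambda(x,y)=(x_ay_b-x_by_a)p\pi^{p-2}$. Again $\hat\lambda(\hat\lambda(x,y),z)=0$, so $H$ is a group. As $x^p=px$, its elements of order dividing $p$ form $p^2L/p^3L$, and they are central since $\hat\lambda(p^2x,y)\in p^3L$. So $H$ is $p$-central, $\Omega_1(H)=p^2L/p^3L$, and reduction modulo $p^2$ gives $H/\Omega_1(H)\cong A_\lambda$. (The definition of $\Omega$EP asks for no $P$-action on $H$.)

**Lemma 5.** With these data let $\chi:A[p]=pA\to\mathbb F_p$, $\chi(p(x_aa+x_bb+m))=m\bmod\pi$. This is a $P$-invariant functional, and no $P$-invariant class $e\in H^2(A_\lambda)$ satisfies $\rho(e)=\chi$.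

*Proof.* **Step 1: $\chi$ is well defined and invariant.** We have $pA=pL/p^2L\cong L/pL$, $pM\subseteq\pi M$, and $\zeta m\equiv m\bmod\pi$.

**Step 2: an invariant class gives an automorphism of the extension.** Suppose $e$ is $P$-invariant with $\rho(e)=\chi$, with extension $1\to\mathbb F_p\to E\to G=A_\lambda\to1$. As $\sigma^*e=e$, a cocycle $f$ of $e$ and $f(\sigma x,\sigma y)$ differ by a coboundary, and the bounding function gives an automorphism $\hat\sigma$ of $E$ that is the identity on $\mathbb F_p$ and induces $\sigma$ on $G$.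

**Step 3: the commutator is fixed.** Let $\hat a,\hat b,h\in E$ lift $a$, $b$ and $\pi^{p-2}\in M/p^2M\subset A$. In $G$ we have $[a,b]=c=(\pi^{p-2})^p$, so $[\hat a,\hat b]=h^pt$ with $t\in\mathbb F_p$. Since $\sigma$ fixes $a$ and $b$, the elements $\hat\sigma(\hat a),\hat\sigma(\hat b)$ differ from $\hat a,\hat b$ by central elements. So $\hat\sigma([\hat a,\hat b])=[\hat a,\hat b]$, and therefore $\hat\sigma(h)^p=h^p$.

**Step 4: the $p$-th power moves.** The element $\hat\sigma(h)$ lifts $\zeta\pi^{p-2}=\pi^{p-2}+\pi^{p-1}=\pi^{p-2}\cdot(pu)$, a product in $G$ because $pu\in A[p]$ is central. So $\hat\sigma(h)=hk$ with $k$ a lift of $pu$, and $[h,k]\in\mathbb F_p$ is central of order dividing $p$. Hence $\hat\sigma(h)^p=h^pk^p$, where $k^p=\chi(pu)=u\bmod\pi\ne0$. This contradicts Step 3. $\square$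

*Proof of Theorem A.* The hypotheses were checked above. If $H^2(A)\cong H^2(A_\lambda)$ as $\mathbb F_pP$-modules, then by Corollary 4 $\rho_{A_\lambda}$ has a $P$-equivariant section $s$. As $\chi$ is $P$-invariant, $s(\chi)$ is a $P$-invariant class with $\rho(s(\chi))=\chi$, against Lemma 5. So $H^2(A)\not\cong H^2(A_\lambda)$. A zig-zag of $P$-equivariant quasi-isomorphisms would induce an $\mathbb F_pP$-isomorphism between them, so there is none. $\blacksquare$

**Remark.** The map $\lambda$ of Theorem A also violates condition (d) of Theorem B visibly. If $\lambda=p\omega$ with $\omega\in\operatorname{Hom}_P(\Lambda^2A,A)$, then $\omega(a,b)=\pi^{p-2}+pl$ for some $l\in L$, and $(\sigma-1)\omega(a,b)=p(u+\pi l_M)\ne0$ in $L/p^2L$, although $\omega(\sigma a,\sigma b)=\omega(a,b)$.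

## The cohomology ring of $A_\lambda$ and the equivalence of (a), (b), (c)

**Proposition 6.** Let $G=A_\lambda$ be powerful $p$-central with $\Omega$EP, and let $X\subseteq H^2(G)$ be any complement of $N_G$. Then $\Lambda(H^1(G))\otimes S(X)\to H^*(G)$ is an isomorphism of rings.

*Proof.* Let $R=\mathbb F_pG$ with augmentation ideal $I$, which is nilpotent, and let $t_i=e_i-1$.

**Step 1: the graded group algebra of $G$ is the group algebra of $A$.** Since the $e_i$ generate $G$ and $gh-1=(g-1)+(h-1)+(g-1)(h-1)$, the $t_i$ span $I/I^2$. So $\operatorname{gr}R=\bigoplus_nI^n/I^{n+1}$ is generated by the classes $\bar t_i\in I/I^2$. Next, $e_ie_j-e_je_i=e_je_i([e_i,e_j]-1)$, and $[e_i,e_j]\in pA$ is a $p$-th power $g^p$, so $[e_i,e_j]-1=(g-1)^p\in I^p\subseteq I^3$. Thus the $\bar t_i$ commute. Also $t_i^{p^{k_i}}=e_i^{p^{k_i}}-1=0$. So $\operatorname{gr}R$ is a quotient of $\bigotimes_i\mathbb F_p[\bar t_i]/(\bar t_i^{\,p^{k_i}})$, and equals it, because both have dimension $|G|$. Sending $\bar t_i$ to $e_i-1\in\mathbb F_pA$ identifies it, as an augmented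 algebra, with $\mathbb F_pA$.

**Step 2: cochains as a cobar complex.** A normalized cochain $f$ on $G$ is the same as a linear map $\varphi:I^{\otimes n}\to\mathbb F_p$, through $f(g_1,\dots,g_n)=\varphi((g_1-1)\otimes\cdots\otimes(g_n-1))$. Expand each $f(\dots,g_ig_{i+1},\dots)$ in $\delta f$ by $g_ig_{i+1}-1=(g_i-1)+(g_{i+1}-1)+(g_i-1)(g_{i+1}-1)$. The terms in which one $g_j$ is omitted cancel: for $2\le j\le n$ those from $i=j-1$ and $i=j$ have opposite signs, and for $j=1$ and $j=n+1$ they cancel against the two outer terms of $\delta f$. What remains is $\sum_i(-1)^i\varphi(\cdots\otimes(g_i-1)(g_{i+1}-1)\otimes\cdots)$. So the normalized cochains form the reduced cobar complex $\bigoplus_n\operatorname{Hom}(I^{\otimes n},\mathbb F_p)$, and the cup product is, up to the usual sign convention, concatenation. It uses only the augmented algebra $R$.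

**Step 3: a multiplicative spectral sequence.** Filter $I^{\otimes n}$ by $F_s=\sum_{i_1+\cdots+i_n\ge s}I^{i_1}\otimes\cdots\otimes I^{i_n}$ (all $i_j\ge1$), and let $\Gamma_s\operatorname{Hom}(I^{\otimes n},\mathbb F_p)$ be the maps that vanish on $F_{s+1}$. Multiplying adjacent factors preserves $F_s$, so the differential preserves $\Gamma_s$. If $\varphi\in\Gamma_s$ and $\varphi'\in\Gamma_{s'}$, then $\varphi\otimes\varphi'$ vanishes on $F_{s+s'+1}$, because either the first exponents sum to at least $s+1$ or the last ones sum to at least $s'+1$. In each degree the filtration is finite. Choosing a basis of $I$ adapted to the powers of $I$, one sees $F_s/F_{s+1}=\bigoplus_{i_1+\cdots+i_n=s}I^{i_1}/I^{i_1+1}\otimes\cdots\otimes I^{i_n}/I^{i_n+1}$, so the associated graded complex is the reduced cobar complex of $\operatorname{gr}R$. We get a convergent multiplicative (May) spectral sequence $E_1\Rightarrow H^*(G)$. By Steps 1 and 2 and the Künneth formula, its first page is, with total degrees,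
$$E_1\cong H^*(A)=\Lambda(x_1,\dots,x_d)\otimes\mathbb F_p[y_1,\dots,y_d],\qquad \deg x_i=1,\ \deg y_i=2,$$
using that $p$ is odd for the cyclic factors.

**Step 4: the spectral sequence collapses.** The total dimensions of $E_1$ in degrees $1,2$ are $d$ and $\binom d2+d$. These equal $\dim H^1(G)$ and, by Lemma 2 (with $\Omega$EP), $\dim H^2(G)$. So no differential leaves or enters total degrees $1$ and $2$. As $E_1$ is generated in these degrees and each $d_r$ is a derivation, successively all $d_r=0$.

**Step 5: generators of $H^*(G)$.** Hence $\operatorname{gr}H^*(G)\cong E_1$ is generated in degrees $1$ and $2$. Given a class in filtration $s$, subtract a polynomial in classes of $H^1(G)$ and $H^2(G)$ with the same image in $\operatorname{gr}_s$; the rest lies in filtration $s-1$. Since filtrations are finite, $H^*(G)$ is generated by $H^1(G)$ and $H^2(G)=N_G\oplus X$, so by $H^1(G)$ and $X$. As $H^*(G)$ is graded commutative and $p$ is odd, the map of the statement is defined, and it is onto. By Step 4 and $\dim X=d$ the dimensions agree in each degree,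 so it is an isomorphism. $\square$

*Proof of (a)$\Leftrightarrow$(b)$\Leftrightarrow$(c) in Theorem B.* (b)$\Rightarrow$(a) is immediate, and (a)$\Rightarrow$(c) is Corollary 4. For (c)$\Rightarrow$(b), let $X\subseteq H^2(A_\lambda)$ be a $P$-stable complement of $N_{A_\lambda}$; then $X\cong\operatorname{Hom}(A[p],\mathbb F_p)$ via $\rho$, equivariantly. The same holds for $W_A\subseteq H^2(A)$ by Lemma 3. The isomorphisms of Proposition 6, for $A_\lambda$ with $X$ and for $A$ with $W_A$, are $P$-equivariant, since $P$ acts by ring automorphisms. So both rings are $P$-equivariantly isomorphic to $\Lambda(\operatorname{Hom}(A,\mathbb F_p))\otimes S(\operatorname{Hom}(A[p],\mathbb F_p))$. $\square$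

The implications (a)$\Rightarrow$(c) and, once proved, (c)$\Rightarrow$(d) give the "in particular" of Theorem B, since the conclusion of (Z) implies (a).

## Full extensions: every commutator has a canonical $p$-th root

It remains to relate (c) to (d). The device is to treat all of $\rho$ at once. Let $G=A_\lambda$ be powerful $p$-central with $\Omega$EP, and let $V=A[p]$, with trivial $G$-action and its $P$-action. Elements of $V$ are written additively as elements of $A$ and multiplicatively inside extensions, as convenient.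

**Definition.** A central extension $1\to V\to E\to G\to1$ is *full* if $\hat z^{\,p}=z$ for all $z\in A[p]$ and every lift $\hat z$.

**Example.** If $\lambda=0$ and $A=\mathbb Z/p$, then $\mathbb Z/p^2$ with $V=\mathbb Z/p\to\mathbb Z/p^2$, $z\mapsto pz$, is full, while $\mathbb Z/p\oplus\mathbb Z/p$ is not.

**Lemma 7.** Full extensions exist. Condition (c) holds if and only if there is a full extension $E$ with $P$-invariant class, that is, such that for each $g\in P$ there is an automorphism $\hat g$ of $E$ inducing $g$ on $V$ and on $G$.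

*Proof.* As $V$ is a trivial $G$-module, finite-dimensional over $\mathbb F_p$, we have $H^2(G;V)=\operatorname{Hom}(V^*,H^2(G))$ equivariantly, a class $\varepsilon$ corresponding to $\chi\mapsto\chi_*\varepsilon$. If $\varepsilon$ is the class of $E$, then $\rho(\chi_*\varepsilon)(z)=\chi(\hat z^{\,p})$. So $E$ is full iff $\rho(\chi_*\varepsilon)=\chi$ for all $\chi$, i.e. iff the corresponding map is a section of $\rho$. Linear sections exist by Lemma 2, and $P$-invariant full classes correspond to equivariant sections. Finally, with a cocycle $f$ for $E$, the class is invariant iff for each $g$ the cocycles $g f(x,y)$ and $f(gx,gy)$ differ by a coboundary, and the bounding functions are exactly what is needed for $\hat g$. $\square$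

Let $E$ be full. As $G$ has class $\le2$, $\gamma_3(E)\le V$ is central of exponent dividing $p$; so $E$ has class $\le3$ and $[\gamma_2(E),\gamma_2(E)]\le\gamma_4(E)=1$. For $w\in A$ put $w^{[p]}=\hat w^{\,p}\in E$, which does not depend on the lift.

**Lemma 8.** Let $E$ be full.

* (i) For $z\in A[p]$: $(w+z)^{[p]}=w^{[p]}z$.
* (ii) $w\mapsto w^{[p]}$ is a bijection from $A$ to the preimage $E_{pA}$ of $pA$ in $E$. So there is a unique function $\omega_E:A\times A\to A$ with $[\hat x,\hat y]=\omega_E(x,y)^{[p]}$, and $p\,\omega_E=\lambda$. If the class of $E$ is $P$-invariant, then $\omega_E(gx,gy)=g\,\omega_E(x,y)$ for all $g\in P$.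
* (iii) Put $\kappa(x,y,z)=[[\hat x,\hat y],\hat z]\in V$. Then $\kappa(x,y,z)=\lambda(w,z)$ for every $w$ with $pw=\lambda(x,y)$. Moreover $\kappa$ is trilinear, alternating in $x,y$, commutes with $P$, and satisfies the Jacobi identity.

In particular $\kappa$ depends only on $\lambda$, and condition $(*)$ says $\kappa=0$.

*Proof.* (i) We have $w+z=w\cdot z$, as $z$ is central in $G$, and $[\hat w,\hat z]\in V$. So $(\hat w\hat z)^p=\hat w^p\hat z^p=w^{[p]}z$.

(ii) The element $w^{[p]}$ lies over $w^p=pw$. If $w^{[p]}=w'^{[p]}$, then $pw=pw'$, so $w'=w+z$ with $z\in A[p]$, and (i) gives $z=0$. Moreover $|E_{pA}|=|pA|\,|A[p]|=|A|$. So the map is bijective. The commutator $[\hat x,\hat y]$ does not depend on the lifts and lies over $\lambda(x,y)\in pA$, so $\omega_E$ exists and $p\,\omega_E=\lambda$. If $\hat g$ exists, then $\hat g(w^{[p]})=(gw)^{[p]}$ and $\hat g[\hat x,\hat y]=[\hat g\hat x,\hat g\hat y]$, which gives equivariance.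

(iii) Such $w$ exist since $G$ is powerful, and $\lambda(w,z)$ does not depend on $w$ since $\lambda(A[p],A)=0$. Take $w=\omega_E(x,y)$, so $[\hat x,\hat y]=\hat w^p$. From $[ab,z]=[a,z]^b[b,z]$ and the centrality of $[\hat w,\hat z,\hat w]$,
$$[\hat w^p,\hat z]=\prod_{k=p-1}^{0}[\hat w,\hat z]^{\hat w^k}=[\hat w,\hat z]^p\,[\hat w,\hat z,\hat w]^{\binom p2}=[\hat w,\hat z]^p ,$$
as $p$ divides $\binom p2$. The commutator $[\hat w,\hat z]$ lies over $\lambda(w,z)$, and $p\lambda(w,z)=\lambda(\lambda(x,y),z)=0$. So $\lambda(w,z)\in A[p]$ and fullness gives $[\hat w,\hat z]^p=\lambda(w,z)$.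

The formula shows linearity in $z$. If $pw=\lambda(x,y)$ and $pw'=\lambda(x',y)$, then $p(w+w')=\lambda(x+x',y)$, so $\kappa$ is additive in $x$; likewise in $y$. For $x=y$ take $w=0$. Equivariance of $\lambda$ gives that of $\kappa$. For the Jacobi identity use the Hall–Witt identity $[x,y^{-1},z]^y[y,z^{-1},x]^z[z,x^{-1},y]^x=1$ for $\hat x,\hat y,\hat z$. All factors are central, and $\hat y^{-1}$ lifts $-y$, so it reads $-(\kappa(x,y,z)+\kappa(y,z,x)+\kappa(z,x,y))=0$. $\square$

Thus a full extension with invariant class divides $\lambda$ by $p$ equivariantly, *as a function*: $p\,\omega_E=\lambda$. It would be pleasant if $\omega_E$ were bilinear, but there are two defects. Commutators in a group of class $3$ are not biadditive for the addition of $A$, and $w\mapsto w^{[p]}$ need not be additive. The next two lemmas repair the first defect by an explicit correction in $V$ and show that the second does not occur where we need additivity, if $p\ge5$ or $(*)$ holds.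

**Lemma 9.** Let $E$ be full, and put
$$q(x,z)=-\tfrac12\kappa(x,z,x)-\tfrac12\kappa(x,z,z)\in V,\qquad D(x,z)=[\hat x,\hat z]\cdot q(x,z).$$
Then $D$ is biadditive from $A\times A$ to the abelian group $\gamma_2(E)V$, and $D(z,x)=D(x,z)^{-1}$.

*Proof.* The group $\gamma_2(E)V$ is abelian because $[\gamma_2(E),\gamma_2(E)]=1$ and $V$ is central.

**Step 1: a lift of $x+y$.** In $G$ we have $x+y=x\cdot y\cdot(-\frac12\lambda(x,y))$ and $-\frac12\lambda(x,y)=[-\frac12x,y]$. So $\hat x\hat ym$ lifts $x+y$, where $m\in\gamma_2(E)$ is the commutator of a lift of $-\frac12x$ with $\hat y$.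

**Step 2: the defect of the commutator.** As $m$ commutes with $\gamma_2(E)$,
$$[\hat x\hat ym,\hat z]=[\hat x\hat y,\hat z]\,[m,\hat z]=[\hat x,\hat z]^{\hat y}[\hat y,\hat z]\,[m,\hat z]=[\hat x,\hat z][\hat y,\hat z]\cdot\big(\kappa(x,z,y)-\tfrac12\kappa(x,y,z)\big).$$
By Jacobi, $\kappa(x,y,z)=\kappa(x,z,y)-\kappa(y,z,x)$, so the last factor is $\frac12\kappa(x,z,y)+\frac12\kappa(y,z,x)$.

**Step 3: the correction cancels it.** By trilinearity $q(x+y,z)-q(x,z)-q(y,z)=-\frac12\kappa(x,z,y)-\frac12\kappa(y,z,x)$; the terms $\kappa(\cdot,z,z)$ are additive and drop out. Hence $D(x+y,z)=D(x,z)D(y,z)$.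

**Step 4: antisymmetry.** We have $q(z,x)=-\frac12\kappa(z,x,z)-\frac12\kappa(z,x,x)=-q(x,z)$, so $D(z,x)=D(x,z)^{-1}$, and additivity in the second variable follows. $\square$

**Lemma 10.** Let $E$ be full, and let $p\ge5$ or $(*)$ hold. If $pw$ and $pw'$ are values of $\lambda$, then $(w+w')^{[p]}=w^{[p]}w'^{[p]}$.

*Proof.* **Step 1: a power formula in class $3$.** Let $a=\hat w$, $b=\hat w'$, $c=[b,a]$, $r=[c,a]$, $s=[c,b]$; then $r,s\in V$ are central of order dividing $p$. We have $(ab)^n=a^n\,b^{a^{n-1}}\cdots b^a\,b$. From $b^a=bc$ and $c^a=cr$, induction gives $b^{a^k}=b\,c^kr^{\binom k2}$. In the product of the $b\,c^k$ for $k=n-1,\dots,0$, the factor $c^k$ has $k$ letters $b$ to its right. As $cb=bcs$, moving it to the right end produces $s^{k^2}$. So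
$$(ab)^n=a^nb^n\,c^{\binom n2}\,s^{\sum_{k<n}k^2}\,r^{\binom n3}.\qquad(2)$$

**Step 2: put $n=p$.** If $p\ge5$, then $\sum_{k<p}k^2=\frac{(p-1)p(2p-1)}6$ and $\binom p3$ are divisible by $p$. Under $(*)$, $r=\kappa(w',w,w)=1$ and $s=\kappa(w',w,w')=1$. In both cases $(ab)^p=a^pb^pc^{p(p-1)/2}$. (For $p=3$ the two exponents are $5$ and $1$, and the factor $s^5r$ remains; this is why $(*)$ is imposed.)

**Step 3: compare $w\cdot w'$ with $w+w'$.** Since $pw=\lambda(x,y)$ for some $x,y$, $p\lambda(w,w')=\lambda(pw,w')=0$, so $\lambda(w,w')\in A[p]$. As $c$ lies over $\lambda(w',w)$, fullness gives $c^p=-\lambda(w,w')\in V$. Since $\frac{p-1}2\equiv-\frac12$ modulo $p$, $c^{p(p-1)/2}=\frac12\lambda(w,w')$. Now $w+w'=(w\cdot w')+(-\frac12\lambda(w,w'))$, and Lemma 8(i) gives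
$$(w+w')^{[p]}=(ab)^p\cdot\big(-\tfrac12\lambda(w,w')\big)=a^pb^p=w^{[p]}w'^{[p]}.\qquad\square$$

*Proof of (c)$\Rightarrow$(d) in Theorem B.* By Lemma 7 there is a full $E$ with $P$-invariant class. Put $\omega(x,z)=\omega_E(x,z)+q(x,z)\in A$, with $q$ as in Lemma 9. By Lemma 8, $\omega$ commutes with $P$, $p\omega=\lambda$, and $\omega(x,z)^{[p]}=\omega_E(x,z)^{[p]}\,q(x,z)=D(x,z)$. Also $\omega(x,x)=0$, because $\omega_E(x,x)^{[p]}=1=0^{[p]}$ and $q(x,x)=0$. Since $p\,\omega(x,z)=\lambda(x,z)$ and $p\,\omega(y,z)=\lambda(y,z)$, Lemmas 10 and 9 give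
$$\big(\omega(x,z)+\omega(y,z)\big)^{[p]}=D(x,z)D(y,z)=D(x+y,z)=\omega(x+y,z)^{[p]},$$
and injectivity in Lemma 8(ii) gives $\omega(x+y,z)=\omega(x,z)+\omega(y,z)$. The second variable is treated in the same way. So $\omega\in\operatorname{Hom}_P(\Lambda^2A,A)$ and $\lambda=p\omega$. $\square$

*Proof of (d)$\Rightarrow$(c) in Theorem B.* Let $\lambda=p\omega$ with $\omega\in\operatorname{Hom}_P(\Lambda^2A,A)$, and let $p\ge5$ or $(*)$ hold. We build a full extension with invariant class from an abelian one.

**Step 1: the abelian model.** By Lemma 3, $\rho_A$ has an equivariant section with image $W_A$. By Lemma 7 for $\lambda=0$ it corresponds to a full extension $0\to V\to\hat A\to A\to0$ with $P$-invariant class. Its commutator form vanishes after applying any $\chi\in V^*$, so $\hat A$ is abelian. Thus $p\hat z=z$ for $z\in A[p]$, and each $g\in P$ lifts to an automorphism $\hat g$ of $\hat A$ inducing $g$ on $V$ and on $A$. Let $j:A\to\hat A$, $j(x)=p\hat x$. This is a well-defined homomorphism with $\hat gj=jg$; followed by $\hat A\to A$ it is multiplication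 by $p$; and $j(z)=z\in V$ for $z\in A[p]$.

**Step 2: a Lie ring on $\hat A$.** Put $\nu(\hat x,\hat y)=j(\omega(x,y))$. This is alternating, bilinear, commutes with every $\hat g$, kills $V$, and lies over $p\,\omega(x,y)=\lambda(x,y)$. Moreover
$$\nu(\nu(\hat x,\hat y),\hat z)=j(\omega(\lambda(x,y),z))=j(p\,\omega(\omega(x,y),z))=j(\lambda(\omega(x,y),z)).$$
Here $p\lambda(\omega(x,y),z)=\lambda(\lambda(x,y),z)=0$, so $\lambda(\omega(x,y),z)\in A[p]$ and the value is $\lambda(\omega(x,y),z)=\kappa(x,y,z)\in V$. By Lemma 8(iii), applied to any full extension of $A_\lambda$ (one exists by Lemma 7), $\kappa$ satisfies Jacobi. So $(\hat A,\nu)$ is a Lie ring, nilpotent of class $\le3$ because $\nu$ kills $V$, and of class $\le2$ under $(*)$.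

**Step 3: a group on $\hat A$.** If $p\ge5$, define
$$x*y=x+y+\tfrac12\nu(x,y)+\tfrac1{12}\big(\nu(x,\nu(x,y))+\nu(y,\nu(y,x))\big).$$
That this is a group law is the Lazard correspondence for class $<p$ (see Khukhro, *$p$-Automorphisms of finite $p$-groups*); in class $3$ it can be checked directly. The terms of $(x*y)*z$ and $x*(y*z)$ with at most one bracket agree. With $\alpha=\nu(x,\nu(y,z))$, $\beta=\nu(y,\nu(z,x))$, $\gamma=\nu(z,\nu(x,y))$, the double brackets in $(x*y)*z$ are
$$\tfrac1{12}\big(\nu(x,\nu(x,y))+\nu(y,\nu(y,x))\big)-\tfrac14\gamma+\tfrac1{12}\big(\nu(x+y,\nu(x+y,z))+\nu(z,\nu(z,x+y))\big),$$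
and those in $x*(y*z)$ are
$$\tfrac1{12}\big(\nu(y,\nu(y,z))+\nu(z,\nu(z,y))\big)+\tfrac14\alpha+\tfrac1{12}\big(\nu(x,\nu(x,y+z))+\nu(y+z,\nu(y+z,x))\big).$$
All terms with a repeated variable cancel in the difference, which is
$$\tfrac1{12}\big((\alpha-\beta)-(\beta-\gamma)\big)-\tfrac14(\gamma+\alpha)=\tfrac1{12}(\alpha-2\beta+\gamma)-\tfrac14(\alpha+\gamma)=-\tfrac14\beta+\tfrac14\beta=0,$$
using $\alpha+\gamma=-\beta$. Under $(*)$, for every odd $p$, use $x*y=x+y+\frac12\nu(x,y)$ instead; it is associative by the computation of Lemma 1(i), as double brackets vanish. In both cases $0$ is the identity and $x^m=mx$, so we have a group $E$ on the set $\hat A$.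

**Step 4: $E$ is what we want.** As $\nu$ kills $V$, $V$ is central in $E$ with its usual addition. Double brackets lie in $V$, so $E/V$ has product $x+y+\frac12\lambda(x,y)$, i.e. $E/V=A_\lambda$. For $z\in A[p]$, $\hat z^{\,p}=p\hat z=z$. Each $\hat g$ preserves $+$ and $\nu$, so it is an automorphism of $E$ inducing $g$ on $V$ and on $A_\lambda$. So $E$ is full with $P$-invariant class, and (c) holds by Lemma 7. $\blacksquare$

## Ranks below $p-1$

*Proof of Theorem C, first half.* Let $\operatorname{rk}(A)=d<p-1$ and let $L$ be the integral lifting.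

**Step 1: the action is trivial.** If $P$ acted nontrivially on $L$, some element would act with order exactly $p$. Its minimal polynomial over $\mathbb Q_p$ divides $X^p-1=(X-1)\Phi_p(X)$ and is not $X-1$. As $\Phi_p$ is irreducible over $\mathbb Q_p$ (Eisenstein after $X\mapsto X+1$), the minimal polynomial is divisible by $\Phi_p$, of degree $p-1>d$. But its degree is at most $d$. So $P$ acts trivially on $L$, hence on $A$, on $A_\lambda$, and on both cochain complexes.

**Step 2: the zig-zag.** By Proposition 6 for $A$ and for $A_\lambda$, both cohomology rings are isomorphic to an exterior algebra on $d$ generators of degree $1$ tensor a polynomial ring on $d$ generators of degree $2$. So there is a ring isomorphism $H^*(A)\cong H^*(A_\lambda)$, and the zig-zag $C^*(A)\leftarrow H^*(A)\to C^*(A_\lambda)$ described under "Easy cases" proves (Z). $\square$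

## Brackets that do not divide equivariantly, in every rank $\ge p-1$

**The smallest case by hand: $p=3$, $d=2$.** Let $M=\mathbb Z_3[\zeta]$ with basis $1,\pi$, so $\pi^2=3u$, and let $\det$ be the determinant form in this basis. Multiplication by $\zeta$ has determinant the norm of $\zeta$, which is $1$, so $\det$ is $\sigma$-invariant. Take $A=M/27M$ and $\lambda(x,y)=9\det(x,y)\,\pi$. It is equivariant, as $9\pi\cdot\pi=27u=0$. Suppose $\lambda=3\omega$ with $\omega$ equivariant. Then $\omega=\det(\cdot,\cdot)\,w$ with $3w=\pm9\pi$ (the sign depends only on the orientation convention for $\det$; take $+$), so $w=3\pi+9l$. Invariance requires $\pi w=0$, but $\pi w=9(u+\pi l)\ne0$ in $M/27M$. So (d) fails. Here is the general mechanism.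

*Proof of Theorem C, second half.* Let $d\ge p-1$, $P=C_p=\langle\sigma\rangle$, $M=\mathbb Z_p[\zeta]$ as before, $L=M\oplus\mathbb Z_p^{\,d-p+1}$ with trivial action on the second summand, and $T=\operatorname{Hom}(\Lambda^2L,L)$. For a $P$-module $B$ and the norm element $\mathcal N=\sum_{i=0}^{p-1}\sigma^i$, we recall $\hat H^{-1}(P;B)=\ker\mathcal N/(\sigma-1)B$ and $\hat H^0(P;B)=B^P/\mathcal NB$; these and $H^1$ fit into long exact sequences and vanish for $B=\operatorname{Hom}(F',M)$ with $F'$ free over $\mathbb Z_pP$ of finite rank.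

**Step 1: $H^1(P;T)\ne0$.** This is the source of the obstruction. $\operatorname{Hom}(\Lambda^2M,M)$ is a direct summand of $T$. Put $F=\mathbb Z_pC_p$, so that $0\to\mathbb Z_p\mathcal N\to F\to M\to0$ is exact, and $\mathbb Z_p$-split because $M$ is $\mathbb Z_p$-free. Hence
$$0\to M\to\Lambda^2F\to\Lambda^2M\to0,\qquad M=F/\mathbb Z_p\mathcal N\to\Lambda^2F,\ \ \bar m\mapsto\mathcal N\wedge m,$$
is exact and $\mathbb Z_p$-split. Since $p$ is odd, no $2$-subset of $C_p$ is stable under $C_p$, so $C_p$ permutes the $2$-subsets freely. Choosing one wedge for each orbit, and all its translates, gives a basis of $\Lambda^2F$ (up to signs the standard one) that $C_p$ permutes freely. So $\Lambda^2F$ is a free $\mathbb Z_pC_p$-module. Applying $\operatorname{Hom}(-,M)$ to both sequences keeps them exact and makes the middle terms cohomologically trivial. Therefore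
$$H^1(P;\operatorname{Hom}(\Lambda^2M,M))\cong\hat H^0(P;\operatorname{Hom}(M,M))\cong\hat H^{-1}(P;M)=M/\pi M=\mathbb F_p,$$
the last step because $\mathcal N$ acts on $M$ as $1+\zeta+\cdots+\zeta^{p-1}=0$.

**Step 2: an invariant form modulo $p$ that does not lift to an invariant form modulo $p^2$.** Let $\delta_1:(T/p)^P\to H^1(P;T)$ and $\delta_2:(T/p^2)^P\to H^1(P;T)$ be the connecting maps of $0\to T\xrightarrow{p}T\to T/p\to0$ and $0\to T\xrightarrow{p^2}T\to T/p^2\to0$. The cokernel of $\delta_1$ embeds in $H^1(P;T)$ as $pH^1(P;T)=0$, since $|P|=p$; so $\delta_1$ is onto. Let $\tau\in(T/p^2)^P$ with lift $\tilde\tau\in T$. Writing $(g-1)\tilde\tau=p^2c(g)=p\cdot pc(g)$ shows $\delta_2(\tau)=[c]$ and $\delta_1(\tau\bmod p)=[pc]=p\,\delta_2(\tau)=0$. By Step 1 there is $\mu\in(T/p)^P=\operatorname{Hom}_P(\Lambda^2(L/p),L/p)$ with $\delta_1(\mu)\ne0$, and it does not lift to $(T/p^2)^P$.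

**Step 3: the group.** Let $A=L/p^3L$ and $\lambda=p^2\mu$, that is, $\lambda(x,y)=p^2\tilde\mu(x,y)$ for any lift $\tilde\mu\in T$ of $\mu$. It is a well-defined element of $\operatorname{Hom}_P(\Lambda^2A,A)$. We verify the hypotheses of (Z) and $(*)$.

* The integral lifting is $L$, of rank $d=\operatorname{rk}(A)$.
* $\lambda(\lambda(x,y),z)\in p^4L$ vanishes in $A$; $\lambda(A,A)\subseteq pA$; $\lambda(A[p],A)=\lambda(p^2A,A)=0$. So $A_\lambda$ is a powerful $p$-central group.
* $\Omega$EP: let $H=L/p^4L$ with product $x+y+\frac12p^2\tilde\mu(x,y)$. Double brackets lie in $p^4L$, so $H$ is a group. Its elements of order dividing $p$ form $p^3L/p^4L$, which is central, and $H/\Omega_1(H)=A_\lambda$.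
* $(*)$: if $pw\in p^2A$, then $w\in pA+A[p]=pA$, so $\lambda(w,z)\in p^3A=0$.

**Step 4: (d) fails.** Suppose $\lambda=p\omega$ with $\omega\in\operatorname{Hom}_P(\Lambda^2A,A)$. Then $p\omega$ takes values in $p^2A$, so $\omega$ takes values in $pA+A[p]=pA\cong L/p^2L$. So $\omega=p\mu'$ with an equivariant $\mu':\Lambda^2A\to L/p^2L$, which factors through $\Lambda^2(L/p^2L)$; that is, $\mu'\in(T/p^2)^P$. Now $p^2\mu'=p\omega=\lambda=p^2\mu$ gives $\mu'\equiv\mu\bmod p$, contradicting Step 2.

**Step 5: conclusion.** Because of $(*)$, the equivalence of (a) and (d) in Theorem B is available for every odd $p$. So (a) fails: $H^2(A)\not\cong H^2(A_\lambda)$ as $\mathbb F_pP$-modules. A zig-zag as in (Z) would induce such an isomorphism, so none exists. $\blacksquare$
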